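# Legendrian immersions of compact Riemann surfaces into $\mathbb{CP}^3$ that no embedding approximates

## 1. The cyclic covering attached to a torsion line bundle

Let $N$ be a compact connected Riemann surface of genus $h$, let $k$ be a prime, and let $\eta$ be a holomorphic line bundle on $N$ with $\eta\not\cong\mathcal O_N$ and $\eta^k\cong\mathcal O_N$. Fix an isomorphism $\eta^k\cong\mathcal O_N$. Inside the total space of $\eta$ consider
$$M=\{e\in\eta:\ e^k=1\},\qquad p:M\to N .$$
In a local frame $g$ of $\eta$, the power $g^k$ corresponds to a nowhere zero holomorphic function $q$. A point $e=yg$ lies in $M$ exactly when $y^kq=1$. This equation has $k$ distinct solutions $y$, locally holomorphic on $N$. So $p$ is an unramified covering of degree $k$, and the group $\mu_k$ of $k$-th roots of unity acts on $M$ by multiplication, simply transitively on each fiber. Put $\zeta=e^{2\pi i/k}$ and let $\sigma(e)=\zeta e$. This is a fixed-point-free automorphism of $M$ of order $k$, and it generates the deck group.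

**$M$ is connected.** The group $\mu_k$ permutes the components of $M$ transitively. The stabilizer of a component is a subgroup of $\mu_k$, and $k$ is prime, so it is $\mu_k$ or trivial. If it is $\mu_k$, then $M$ is connected. If it is trivial, each component meets each fiber once and so maps isomorphically to $N$. The inverse map is then a nowhere zero section of $\eta$, contradicting $\eta\not\cong\mathcal O_N$.

**Sections on $M$ split according to $\sigma$.** The bundle $p^*\eta$ has a tautological section $\tau$, whose value at the point $e$ is $e\in\eta_{p(e)}$. It has no zeros, and $\sigma^*\tau=\zeta\tau$. Now let $\Lambda$ be any line bundle on $N$. Since $p\circ\sigma=p$, the formula $(\sigma^*u)(e)=u(\sigma e)\in\Lambda_{p(e)}$ defines an operator on the finite-dimensional space $H^0(M,p^*\Lambda)$. Its $k$-th power is the identity, so it is diagonalizable with eigenvalues $\zeta^i$. If $\sigma^*u=\zeta^iu$, then $u/\tau^i$ is a $\sigma$-invariant section of $p^*(\Lambda\otimes\eta^{-i})$, and an invariant section is the pullback of a unique section on $N$. Conversely, $\tau^ip^*H^0(N,\Lambda\otimes\eta^{-i})$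 consists of sections with eigenvalue $\zeta^i$. Hence
$$H^0(M,p^*\Lambda)=\bigoplus_{i=0}^{k-1}\tau^i\,p^*H^0(N,\Lambda\otimes\eta^{-i}).\tag{1}$$
In particular:
$$\text{if } h^0(N,\Lambda\otimes\eta^i)=0\ \text{ for all } i\not\equiv0\ (\mathrm{mod}\ k),\ \text{ then every section of } p^*\Lambda \text{ is } \sigma\text{-invariant.}\tag{2}$$

**Example (genus one).** Let $N=\mathbb C/(\mathbb Z+\theta\mathbb Z)$ with $\mathrm{Im}\,\theta>0$. Let $\eta$ be the quotient of $\mathbb C\times\mathbb C$ by $(x,y)\sim(x+1,\zeta y)\sim(x+\theta,y)$, so that $\eta^k$ is trivial. The map $\mathbb C\to M$, $x\mapsto[(x,1)]$, satisfies $[(x+a+b\theta,1)]=[(x,\zeta^{-a})]$ for integers $a,b$. So it is onto, and it identifies $M$ with $\mathbb C/(k\mathbb Z+\theta\mathbb Z)$. The deck transformation is $\sigma[(x,1)]=[(x,\zeta)]=[(x-1,1)]$, translation by $-1$. If $\deg\Lambda=\delta>0$, then $h^0(M,p^*\Lambda)=k\delta$ and each of the $k$ summands in (1) has dimension $\delta$. Every eigenvalue occurs, so the hypothesis of (2) fails.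

The example shows that (2) needs room. In general, Riemann–Roch gives $h^0(N,\Lambda\otimes\eta^i)\ge\deg\Lambda+1-h$, so the hypothesis of (2) can hold only if $\deg\Lambda\le h-1$.

Here is what the construction is for. Suppose $\phi_0:N\to\mathbb{CP}^3$ is a holomorphic map and $L=\phi_0^*\mathcal O(1)$. The composition $\phi_0\circ p$ is at least $k$-to-one. An injective map near it would have to break the symmetry $\sigma$. We shall see that breaking the symmetry, however slightly, produces a nonzero section of $p^*L^2$ that is not $\sigma$-invariant. If (2) holds for $\Lambda=L^2$, no such section exists, and $\phi_0\circ p$ cannot be approximated by injective maps.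

## 2. Legendrian curves in $\mathbb{CP}^3$ and the approximation problem

On $\mathbb C^4$ let
$$\omega(z,w)=z_0w_1-z_1w_0+z_2w_3-z_3w_2,\qquad \alpha_0=\omega(z,dz)=z_0dz_1-z_1dz_0+z_2dz_3-z_3dz_2 .$$
The form $\omega$ is alternating and nondegenerate. If a map $\tilde\phi$ to $\mathbb C^4$ is multiplied by a function $g$, then
$$\omega(g\tilde\phi,d(g\tilde\phi))=g^2\,\omega(\tilde\phi,d\tilde\phi)+g\,dg\,\omega(\tilde\phi,\tilde\phi)=g^2\,\omega(\tilde\phi,d\tilde\phi).\tag{3}$$
So the vanishing of $\tilde\phi^*\alpha_0$ depends only on $[\tilde\phi]$.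

**Definition.** The standard contact structure $\xi\subset T\mathbb{CP}^3$ is the holomorphic hyperplane subbundle determined by $\alpha_0$. A holomorphic map $\phi$ from a Riemann surface $M$ to $\mathbb{CP}^3$ is *Legendrian* if it is everywhere tangent to $\xi$, that is, $\tilde\phi^*\alpha_0=0$ for every local holomorphic lift $\tilde\phi$ to $\mathbb C^4\setminus\{0\}$. A *Legendrian embedding* is an injective holomorphic Legendrian immersion.

**Example (lines).** For independent $a,b\in\mathbb C^4$ the line $t\mapsto[a+tb]$ has $\tilde\phi^*\alpha_0=\omega(a+tb,b)\,dt=\omega(a,b)\,dt$. It is Legendrian exactly when $\omega(a,b)=0$.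

**Example (a cubic).** The map $t\mapsto[1:t^3:t:-3t^2]$ is Legendrian, since $3t^2+t(-6t)-(-3t^2)=0$. The coordinate $z_2/z_0=t$ shows that it is an injective immersion on $\mathbb C$. Near $t=\infty$, with $r=1/t$, it is $[r^3:1:r^2:-3r]$, an immersion at $r=0$; the point $r=0$ goes to the hyperplane $z_0=0$, which contains no other image point. So it is a Legendrian embedding of $\mathbb{CP}^1$.

**Example (non-injective immersions).** If $\phi_0:N\to\mathbb{CP}^3$ is a Legendrian immersion and $p:M\to N$ is an unramified covering of degree $k\ge2$, then $\phi_0\circ p$ is a Legendrian immersion that is not injective.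

Two facts frame the question. By a theorem of Bryant, every compact Riemann surface admits a holomorphic Legendrian embedding into $\mathbb{CP}^3$. If $M$ is an open Riemann surface, every holomorphic Legendrian immersion $M\to\mathbb{CP}^3$ is a limit, uniformly on compact subsets, of holomorphic Legendrian embeddings. The problem, taken from Alarcon, Forstneric and Larusson, "Holomorphic Legendrian curves in $\mathbb{CP}^3$ and superminimal surfaces in $\mathbb S^4$" (arXiv:1910.12996, 2019), asks about approximation in the compact case: if $M$ is compact, $\phi:M\to\mathbb{CP}^3$ is a holomorphic Legendrian immersion and $\varepsilon>0$, is there a holomorphic Legendrian embedding $\psi$ with $\sup_M\mathrm{dist}(\phi,\psi)<\varepsilon$ (Fubini–Study distance, say)?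

The answer is no.

**Theorem 1.** There exist a compact connected Riemann surface $M$, a fixed-point-free automorphism $\sigma$ of $M$ of prime order $k$, a holomorphic Legendrian immersion $\phi:M\to\mathbb{CP}^3$, and $\varepsilon>0$, such that every holomorphic map $\psi:M\to\mathbb{CP}^3$ (Legendrian or not) with $\sup_M\mathrm{dist}(\phi,\psi)<\varepsilon$ satisfies $\psi\circ\sigma=\psi$. In particular no such $\psi$ is injective, or even generically injective.

It follows from two results.

**Proposition A.** There are a compact connected Riemann surface $N$ of genus $h$ and a holomorphic Legendrian immersion $\phi_0:N\to\mathbb{CP}^3$ of degree $d=\deg\phi_0^*\mathcal O(1)$ with $2d\le h-1$.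

**Theorem B (rigidity).** Let $N$ be a compact connected Riemann surface of genus $h$ and $\phi_0:N\to\mathbb{CP}^m$ a nonconstant holomorphic map of degree $d$ with $2d\le h-1$. Then for every sufficiently large prime $k$ there are a connected cyclic unramified covering $p:M\to N$ of degree $k$ and an $\varepsilon>0$ such that every holomorphic $\psi:M\to\mathbb{CP}^m$ with $\sup_M\mathrm{dist}(\psi,\phi_0\circ p)<\varepsilon$ factors through $p$.

**Proof of Theorem 1 from A and B.** Take $\phi_0$ from Proposition A, then $k$, $p$ and $\varepsilon$ from Theorem B with $m=3$, and put $\phi=\phi_0\circ p$. Since $p$ is unramified, $\phi$ is a holomorphic Legendrian immersion. Let $\sigma$ generate the deck group; it has order $k$ and no fixed points. A map that factors through $p$ satisfies $\psi\circ\sigma=\psi$, so it takes the same value at the distinct points $x$ and $\sigma(x)$ for every $x\in M$. $\square$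

The surface matters: on the sphere the answer is yes.

**Theorem C.** If $M=\mathbb{CP}^1$, every holomorphic Legendrian immersion $M\to\mathbb{CP}^3$ can be approximated uniformly by holomorphic Legendrian embeddings.

We start with Theorem C, because its proof is the approach one would try first on any $M$, and because it shows where $L^2$ enters.

## 3. Genus zero: moving double points apart

A double point of a curve in a threefold is three conditions on a pair $(p,q)$, which has two parameters. So a generic member of a sufficiently rich family of curves has none. The work is to show that the Legendrian deformations form a rich enough family.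

Let $M=\mathbb{CP}^1$ and let $\phi$ be a Legendrian immersion of degree $d\geq 1$. Put $L=\mathcal O(d)$, let $K_M$ be the canonical bundle, and $W=H^0(L)\otimes\mathbb C^4$. Then $\phi=[a_*]$ for some $a_*\in W$ without zeros. If $d=1$, $\phi$ parametrizes a line and is already an embedding. So let $d\ge2$.

For $a\in W$ put $Q(a)=\omega(a,da)$, computed in local trivializations of $L$. By (3), changing the trivialization by $g$ multiplies this by $g^2$, so $Q(a)$ is a well-defined element of $H^0(K_ML^2)$. If $a$ has no zeros, $[a]$ is Legendrian exactly when $Q(a)=0$. The map $Q:W\to H^0(K_ML^2)$ is quadratic, and its differential at $a$ is $B_a(v)=\omega(v,da)+\omega(a,dv)$. Put $u=\omega(a,v)\in H^0(L^2)$. Locally $du=\omega(da,v)+\omega(a,dv)$ and $\omega(v,da)=-\omega(da,v)$, so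
$$B_a(v)=du-2\,\omega(da,v).\tag{4}$$
A prime will denote the derivative in a local coordinate and a local trivialization.

**Step 1: the Legendrian condition cuts out a manifold near $a_*$.** Let $X=\{Q=0\}\subset W$. We show that $B_a$ is onto for $a\in X$ near $a_*$. The section $a\wedge da$ of $\Lambda^2\mathbb C^4\otimes K_ML^2$ depends continuously on $a$ and has no zeros for $a=a_*$, because $\phi$ is an immersion. So for $a$ near $a_*$, the vectors $a,a'$ are independent at every point; in other words, $a$ has no zeros and $[a]$ is an immersion. Let $a\in X$ be such an element. Define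
$$\mathcal K=\ker\big(\omega(a,\cdot):\mathbb C^4\otimes L\to L^2\big).$$
The map is surjective because $a$ has no zeros and $\omega$ is nondegenerate. So $\mathcal K$ has rank $3$ and degree $4d-2d=2d$. On $\mathcal K$ we have $u=0$, and by (4) $B_a$ is the $\mathcal O$-linear map
$$\mathcal K\to K_ML^2,\qquad v\mapsto-2\,\omega(da,v).$$
This bundle map is surjective: if $\omega(a',\cdot)$ vanished on $\ker\omega(a,\cdot)$ at some point, it would be a multiple of $\omega(a,\cdot)$ there, and $a'$ would be a multiple of $a$. Let $\mathcal K_2$ be its kernel. Then $\deg\mathcal K_2=2d-(2d-2)=2$. Fiberwise, $\mathcal K_2=\langle a,a'\rangle^{\perp}\otimes L$. Since $Q(a)=0$ means $\omega(a,a')=0$, the plane $\langle a,a'\rangle$ is contained in its $\omega$-orthogonal complement, which also has dimension $2$. So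
$$\langle a,a'\rangle^\perp=\langle a,a'\rangle .\tag{5}$$
In particular $a$ is a nowhere zero section of $\mathcal K_2$. It spans a trivial line subbundle, and the quotient is a line bundle of degree $2$. Hence there is an exact sequence $0\to\mathcal O\to\mathcal K_2\to\mathcal O(2)\to0$. Since $H^1(\mathcal O)=H^1(\mathcal O(2))=0$ on $\mathbb{CP}^1$, we get $H^1(\mathcal K_2)=0$. From $0\to\mathcal K_2\to\mathcal K\to K_ML^2\to0$ we read off two facts. First,
$$B_a:H^0(\mathcal K)\to H^0(K_ML^2)\ \text{ is onto.}\tag{6}$$
Second, $H^1(K_ML^2)=H^1(\mathcal O(2d-2))=0$, so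
$$H^1(\mathcal K)=0.\tag{7}$$
By (6), $B_a$ is onto on all of $W$. By the implicit function theorem a neighborhood $X'$ of $a_*$ in $X$ is a complex manifold with $T_aX'=\ker B_a$. We shrink $X'$ so that the above holds for all its points; then every $[a]$ with $a\in X'$ is a Legendrian immersion.

**Step 2: tangent vectors realize every section of $L^2$.** We show that for $a\in X'$ and $u\in H^0(L^2)$ there is $v\in T_aX'$ with $\omega(a,v)=u$. The sequence $0\to\mathcal K\to\mathbb C^4\otimes L\to L^2\to0$ and (7) give $v_1\in W$ with $\omega(a,v_1)=u$. By (6) there is $v_2\in H^0(\mathcal K)$ with $B_a(v_2)=-B_a(v_1)$. Then $v=v_1+v_2$ satisfies $\omega(a,v)=u$ and $B_a(v)=0$.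

**Step 3: double points are transverse.** Let $\Delta\subset M^2$ be the diagonal and
$$\Phi:X'\times(M^2\setminus\Delta)\to\mathbb{CP}^3\times\mathbb{CP}^3,\qquad(a,p,q)\mapsto([a(p)],[a(q)]).$$
We show that $\Phi$ is transverse to the diagonal of $\mathbb{CP}^3\times\mathbb{CP}^3$. Let $p\ne q$ and $[a(p)]=[a(q)]=x$. Choose a coordinate on $\mathbb{CP}^1$ in which $p,q$ are finite. Sections of $\mathcal O(2d)$ are polynomials of degree at most $2d$. Since $2d\ge3$, Hermite interpolation gives $u\in H^0(L^2)$ with $u(q)=u'(q)=0$ and with $u(p),u'(p)$ prescribed arbitrarily. Take $v\in T_aX'$ from Step 2. Since $B_a(v)=0$, (4) gives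
$$\omega(a,v)=u,\qquad\omega(a',v)=\tfrac12u'.$$
At $q$ both vanish, so by (5) $v(q)\in\langle a(q),a'(q)\rangle$. At $p$, the map $\mathbb C^4\to\mathbb C^2$, $y\mapsto(\omega(a(p),y),\omega(a'(p),y))$, is onto with kernel $\langle a(p),a'(p)\rangle$, again by (5). So the class of $v(p)$ modulo $\langle a(p),a'(p)\rangle$ can be prescribed arbitrarily.

Identify $T_x\mathbb{CP}^3$ with $\mathbb C^4/x$, using $a(p)$ as the generator of the line $x$ in the first factor and $a(q)$ in the second. The image under $d\Phi$ of the tangent vector $(v,\dot p,\dot q)$ is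
$$\big(v(p)+\dot p\,a'(p)\bmod a(p),\ \ v(q)+\dot q\,a'(q)\bmod a(q)\big).$$
Choose $\dot q$ so that the second entry is $0$. Given any $w\in\mathbb C^4/a(p)$, choose $v$ so that $v(p)\equiv w$ modulo $\langle a(p),a'(p)\rangle$, and then $\dot p$ so that the first entry equals $w$. So the image of $d\Phi$ contains $T_x\mathbb{CP}^3\oplus0$, which together with the tangent space $\{(w,w)\}$ of the diagonal spans everything.

**Step 4: a generic nearby curve is embedded.** By Step 3, $Y=\Phi^{-1}(\text{diagonal})$ is empty or a complex manifold of dimension $\dim X'+2-3<\dim X'$. So its projection to $X'$ has measure zero, and there are $a\in X'$ arbitrarily close to $a_*$ outside this projection. For these, $[a]$ is an injective Legendrian immersion. Since $a_*$ has no zeros and $M$ is compact, $[a]\to\phi$ uniformly as $a\to a_*$. This proves Theorem C. $\square$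

## 4. Where the deformation argument stops in higher genus

Run the same argument on a compact $M$ of genus $g\ge1$, with $L=\phi^*\mathcal O(1)$. In Step 1 the quotient $\mathcal K_2/\mathcal O a$ is the tangent bundle $TM$. Indeed $\xi\mapsto da(\xi)\bmod a$ is independent of the trivialization, injective because $[a]$ is an immersion, and has image $\langle a,a'\rangle\otimes L/\mathcal Oa$. Since $H^2=0$ on a curve, $H^1(\mathcal K_2)$ maps onto $H^1(TM)\cong H^0(K_M^2)^*$. This space has dimension $1$ for $g=1$ and $3g-3$ for $g\ge2$, so $H^1(\mathcal K_2)\ne0$, and the vanishing behind (6) is lost.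

A second obstacle sits in Step 3, and it is the one that can be made fatal. Step 3 needs a section $u$ of $L^2$ that vanishes at $q$ but has arbitrary value at $p$. Suppose instead that $\phi=\phi_0\circ p$ as in Section 1 and that (2) holds for $L^2$, where now $L=\phi_0^*\mathcal O(1)$ on $N$. Then $\phi^*\mathcal O(1)=p^*L$, and every section of $(p^*L)^2$ is $\sigma$-invariant. A section that vanishes at $\sigma(x)$ also vanishes at $x$. So the double points $(x,\sigma(x))$ cannot be opened in this way.

To turn this into a theorem about all nearby maps we must pass from tangent vectors to actual maps. A direct route would compare $\psi$ with $\psi\circ\sigma$ and extract, in the limit $\psi\to\phi$, a section of $p^*\phi_0^*T\mathbb{CP}^3$. By (1) (whose proof works verbatim for vector bundles) one then needs to know $H^0(N,\phi_0^*T\mathbb{CP}^3\otimes\eta^i)$. The Euler sequence gives the exact sequence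
$$H^0(N,L\otimes\eta^i)^4\to H^0(N,\phi_0^*T\mathbb{CP}^3\otimes\eta^i)\to H^1(N,\eta^i),$$
and for $\eta^i$ nontrivial the last term has dimension $h-1$ by Riemann–Roch. Vanishing of spaces of sections of line bundles does not control it. The way around this is to project to $\mathbb{CP}^1$ first: there the tangent bundle is $\mathcal O(2)$, a line bundle, and its pullback is exactly $p^*L^2$.

## 5. Broken symmetry over $\mathbb{CP}^1$ gives a section of $p^*L^2$

In this section $p:M\to N$, $\sigma$ and $\eta$ are as in Section 1, $L$ is a line bundle on $N$, and we assume $h^0(N,L^2\otimes\eta^i)=0$ for all $i\not\equiv0\ (\mathrm{mod}\ k)$. By (2),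
$$H^0(M,p^*L^2)=p^*H^0(N,L^2):\ \text{ all sections of } p^*L^2 \text{ are } \sigma\text{-invariant.}\tag{8}$$

**Lemma 2.** Let $f:N\to\mathbb{CP}^1$ be holomorphic with $f^*\mathcal O(1)\cong L$, let $F_0=f\circ p$, and let $F_\nu:M\to\mathbb{CP}^1$ be holomorphic maps converging uniformly to $F_0$. Then $F_\nu\circ\sigma=F_\nu$ for all large $\nu$.

The proof is by contradiction: normalize the difference of $F_\nu$ and $F_\nu\circ\sigma$ so that it has size one, pass to a limit, and observe that the limit is a nonzero section of $p^*L^2$ whose average over $\langle\sigma\rangle$ vanishes. If the lemma fails, then after passing to a subsequence $F_\nu\circ\sigma\ne F_\nu$ for all $\nu$.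

**Step 1: normalized differences in two charts.** On $\mathbb{CP}^1$ let $w_1=z$ and $w_2=1/z$. For $j=1,2$ put
$$U_j=\{|w_j\circ F_0|<2\},\qquad A_j=\{|w_j\circ F_0|\le1\}\subset U_j .$$
Since $F_0\circ\sigma=F_0$, these sets are $\sigma$-invariant. Each $A_j$ is compact, and $A_1\cup A_2=M$. The compact set $\{|w_j|\le2\}$ has positive distance to the complement of $\{|w_j|<3\}$. So for large $\nu$ we have $|w_j\circ F_\nu|<3$ on $U_j$, and by invariance of $U_j$ also $|w_j\circ F_\nu\circ\sigma|<3$ on $U_j$. Set
$$m_\nu=\max_j\sup_{U_j}|w_j\circ F_\nu-w_j\circ F_\nu\circ\sigma|,\qquad V_\nu^j=\frac{w_j\circ F_\nu-w_j\circ F_\nu\circ\sigma}{m_\nu}\ \text{ on }U_j .$$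
Here $m_\nu\le6$, and $m_\nu>0$ because $F_\nu\circ\sigma\ne F_\nu$ somewhere on $M=U_1\cup U_2$. The functions $V_\nu^j$ are holomorphic with $|V_\nu^j|\le1$. By Montel's theorem, after passing to a subsequence, $V_\nu^j\to V^j$ locally uniformly on $U_j$.

**Step 2: the limits form a section of $F_0^*T\mathbb{CP}^1$.** We compare the two charts. On $U_1\cap U_2$ the functions $w_1\circ F_\nu$ and $w_1\circ F_\nu\circ\sigma$ are finite and nonzero. From $\frac1x-\frac1y=-\frac{x-y}{xy}$ we get
$$V_\nu^2=-\frac{V_\nu^1}{(w_1\circ F_\nu)(w_1\circ F_\nu\circ\sigma)}\qquad\text{on }U_1\cap U_2.\tag{9}$$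
As $\nu\to\infty$, both factors in the denominator tend to $w_1\circ F_0$, since $F_0\circ\sigma=F_0$. So $V^2=-V^1/(w_1\circ F_0)^2$ on $U_1\cap U_2$. This is the rule by which the coefficient of a vector field changes from $\partial/\partial w_1$ to $\partial/\partial w_2$, since $dw_2/dw_1=-w_1^{-2}$. Therefore the $V^j\,\partial/\partial w_j$ define a global holomorphic section $V$ of $F_0^*T\mathbb{CP}^1$.

**Step 3: $V$ is not zero.** The normalization gives supremum one on the open sets $U_j$, and convergence is only locally uniform, so we must bring the supremum into the compact sets $A_j$. If $x\in U_1\setminus A_1$, then $1<|w_1(F_0(x))|<2$, so $x\in A_2\cap U_1$. The denominator in (9) has modulus less than $9$, so $|V_\nu^2(x)|\ge|V_\nu^1(x)|/9$. The relation (9) also holds with the indices exchanged, so the same estimate holds for $x\in U_2\setminus A_2$ with the roles of $1$ and $2$ interchanged. Since $\max_j\sup_{U_j}|V_\nu^j|=1$, it follows that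
$$\max_j\sup_{A_j}|V_\nu^j|\ge\tfrac19 .$$
Convergence is uniform on the compact sets $A_j$, so the same bound holds for the limits, and $V\ne0$.

**Step 4: the average of $V$ vanishes, but $V$ is invariant.** Because $\sigma^k$ is the identity, the sum
$$\sum_{i=0}^{k-1}V_\nu^j\circ\sigma^i=\frac1{m_\nu}\sum_{i=0}^{k-1}\big(w_j\circ F_\nu\circ\sigma^i-w_j\circ F_\nu\circ\sigma^{i+1}\big)$$
telescopes to $0$. In the limit $\sum_{i=0}^{k-1}V^j\circ\sigma^i=0$ on $U_j$. On the other hand $T\mathbb{CP}^1\cong\mathcal O(2)$, so
$$F_0^*T\mathbb{CP}^1=p^*f^*T\mathbb{CP}^1\cong p^*L^2,$$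
and this isomorphism is pulled back from $N$, so it is compatible with $\sigma$. By (8), $V$ is $\sigma$-invariant. Since $w_j\circ F_0$ is $\sigma$-invariant, this means $V^j\circ\sigma=V^j$. Hence $kV^j=0$ for both $j$, and $V=0$, contradicting Step 3. $\square$

## 6. Projecting $\mathbb{CP}^m$ to lines

We keep the assumption (8), now with $L=\phi_0^*\mathcal O(1)$ for a nonconstant holomorphic map $\phi_0:N\to\mathbb{CP}^m$, and prove the conclusion of Theorem B for this $p$.

**Step 1: projections that preserve $L$.** We want coordinate projections to $\mathbb{CP}^1$ that are defined along $\phi_0(N)$. Choose a linear form $\lambda_0$ on $\mathbb C^{m+1}$ that does not vanish identically on $\phi_0(N)$. Then $Z=\phi_0(N)\cap\{\lambda_0=0\}$ is finite. The linear forms vanishing at a given point of $Z$ form a hyperplane in the dual space. So for $i=1,\dots,m$ we can choose, one after another, a linear form $\lambda_i$ outside these finitely many hyperplanes and outside the proper subspace spanned by $\lambda_0,\dots,\lambda_{i-1}$. Then $\lambda_0,\dots,\lambda_m$ is a basis of linear forms, and $\lambda_1,\dots,\lambda_m$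 have no zeros on $Z$. Consequently $\ell_i=\{\lambda_0=\lambda_i=0\}$ is disjoint from $\phi_0(N)$. Let
$$\pi_i=[\lambda_0:\lambda_i]:\mathbb{CP}^m\setminus\ell_i\to\mathbb{CP}^1,\qquad f_i=\pi_i\circ\phi_0 .$$
The map $f_i$ is given by the two sections $\phi_0^*\lambda_0,\phi_0^*\lambda_i$ of $L$, which have no common zero. So $f_i^*\mathcal O(1)\cong L$.

**Step 2: nearby maps are invariant.** Suppose no $\varepsilon$ as in Theorem B exists. Taking $\varepsilon=1/\nu$ we obtain holomorphic maps $\psi_\nu\to\phi_0\circ p$, uniformly on $M$, none of which factors through $p$. Since $\sigma$ generates the deck group and acts transitively on fibers, this means $\psi_\nu\circ\sigma\ne\psi_\nu$. The compact set $\phi_0(N)$ has positive distance from each nonempty $\ell_i$. So for large $\nu$ the set $\psi_\nu(M)$ stays in a fixed compact subset of $\mathbb{CP}^m\setminus\ell_i$. There $\pi_i$ is uniformly continuous, and therefore $\pi_i\circ\psi_\nu\to f_i\circ p$ uniformly. Also $\lambda_0$ is not identically zero on $\psi_\nu(M)$ for large $\nu$, because it is nonzero at some point of $\phi_0(p(M))$. Lemma 2,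 applied to $f=f_i$ and $F_\nu=\pi_i\circ\psi_\nu$ for each of the finitely many $i$, gives $\pi_i\circ\psi_\nu\circ\sigma=\pi_i\circ\psi_\nu$ for all $i=1,\dots,m$ and all large $\nu$. So all the meromorphic functions $(\lambda_i/\lambda_0)\circ\psi_\nu$ are $\sigma$-invariant. The maps $\psi_\nu\circ\sigma$ and $\psi_\nu$ therefore agree off a finite set, hence everywhere: a contradiction.

So Theorem B is reduced to finding $\eta$ with the vanishing assumed in Section 5.

## 7. Torsion points outside the effective locus

Let $\phi_0:N\to\mathbb{CP}^m$ be as in Theorem B and $L=\phi_0^*\mathcal O(1)$, so $\deg L=d\ge1$, and $2d\le h-1$ forces $h\ge3$. Let $J=\mathrm{Pic}^0(N)=\mathbb R^{2h}/\Gamma$, a real torus of dimension $2h$ with its flat metric, and let $J[k]$ be the subgroup of $k$-torsion points. Put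
$$\mathcal E=\{\eta\in J:\ h^0(N,L^2\otimes\eta)>0\}.$$

**Step 1: $\mathcal E$ contains few torsion points.** We show
$$\#(\mathcal E\cap J[k])\le Ck^{4d}\le Ck^{2h-2}\tag{10}$$
with $C$ independent of $k$. A line bundle of degree $2d$ has a nonzero section exactly when it is $\mathcal O(x_1+\dots+x_{2d})$ for some points $x_i$. So $\mathcal E=L^{-2}\otimes u(N^{2d})$, where
$$u:N^{2d}\to\mathrm{Pic}^{2d}(N),\qquad(x_1,\dots,x_{2d})\mapsto\mathcal O(x_1+\dots+x_{2d}).$$
The map $u$ is holomorphic on a compact manifold, hence Lipschitz. The manifold $N^{2d}$ has real dimension $4d$. Cutting finitely many compact coordinate cubes into small ones, we cover it by $O(k^{4d})$ sets of diameter at most $1/k$. So $\mathcal E$ is covered by $O(k^{4d})$ sets of diameter at most $C_1/k$. Each such set lies in the image of a closed ball of radius $C_1/k$ in $\mathbb R^{2h}$. The $k$-torsion points are the images of $\frac1k\Gamma$. After scaling by $k$, the number of points of $\frac1k\Gamma$ in that ball is the number of points of $\Gamma$ in a ball of radius $C_1$. This number is bounded independently of $k$ and of the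 center, since translation by $\Gamma$ moves the center into a fixed compact set. This gives the first inequality of (10); the second is the hypothesis $2d\le h-1$.

**Step 2: a subgroup of order $k$ avoids $\mathcal E\setminus\{0\}$.** For $k$ prime, $J[k]\cong(\mathbb Z/k)^{2h}$ has
$$\frac{k^{2h}-1}{k-1}>k^{2h-1}$$
subgroups of order $k$, and any two of them meet only in $0$. So each nonzero point of $\mathcal E\cap J[k]$ spoils exactly one subgroup. By (10) at most $Ck^{2h-2}$ subgroups are spoiled. For every prime $k\ge C$ this is at most $k^{2h-1}$, so some subgroup of order $k$ contains no nonzero point of $\mathcal E$. Let $\eta$ generate it. Then $\eta\ne0$, $\eta^k\cong\mathcal O_N$, and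
$$h^0(N,L^2\otimes\eta^i)=0\qquad\text{for all }i\not\equiv0\ (\mathrm{mod}\ k).\tag{11}$$

**Proof of Theorem B.** For a prime $k\ge C$ take $\eta$ from Step 2 and let $p:M\to N$ be the covering of Section 1 attached to it: connected, cyclic, unramified, of degree $k$. By (11) and (2), the statement (8) holds, and Section 6 gives the required $\varepsilon$. $\square$

## 8. A Legendrian immersion of low degree and high genus

It remains to prove Proposition A: we need a Legendrian immersion $\phi_0:N\to\mathbb{CP}^3$ with $2d\le h-1$.

**Step 1: an ansatz that makes the Legendrian equation logarithmic.** Let $s,E,F$ be meromorphic functions on a Riemann surface, none identically zero, and put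
$$\phi_0=[z_0:z_1:z_2:z_3]=[sE^{-1}:sE:F^{-1}:F].$$
Then $z_0dz_1-z_1dz_0=z_0^2\,d(z_1/z_0)=s^2E^{-2}d(E^2)=2s^2\,dE/E$, and in the same way $z_2dz_3-z_3dz_2=2\,dF/F$. So $\phi_0$ is Legendrian as soon as
$$s^2\,\frac{dE}E+\frac{dF}F=0.\tag{12}$$
(By (3), multiplying the $z_i$ by a common function to make them a genuine lift does not affect the vanishing, which then extends by continuity over the discrete set of zeros and poles.) We shall take $E^n=R(s)$ and $F^n=S(s)$ with rational functions $R,S$ of $s$, so that (12) becomes
$$\frac{dS}S=-s^2\,\frac{dR}R.\tag{13}$$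
The parameter $n$ is free. As $n$ grows, $E$ and $F$ contribute less and less to the degree relative to the degree $D$ of the covering $s:N\to\mathbb{CP}^1$, so that $d\approx D$. With $r$ branch points of index $n$, Riemann–Hurwitz gives $h-1\approx D(\frac r2-1)$. Asking for $2d<h-1$ suggests $r>6$. We take $r=8$.

**Step 2: solving (13).** Write $t=s^2$ and look for $R=\prod_j(t-\beta_j)^{c_j}$ and $S=\mathrm{const}\cdot\prod_j(t-\beta_j)^{w_j}$ with integers $c_j,w_j$. Then
$$-t\,\frac{dR}R=-\sum_jc_j\frac{t}{t-\beta_j}\,dt=\Big(-\sum_jc_j-\sum_j\frac{c_j\beta_j}{t-\beta_j}\Big)dt,$$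
and this equals $dS/S$ if $\sum_jc_j=0$ and $w_j=-c_j\beta_j$. The functions are finite and nonzero at $t=\infty$ if $\sum_jc_j=\sum_jw_j=0$. Take
$$(\beta_j)=\big(-2,\ 2,\ \tfrac32,\ -\tfrac12\big),\qquad(c_j)=(1,-1,2,-2),\qquad(w_j)=(2,2,-3,-1).\tag{14}$$
Indeed $w_j=-c_j\beta_j$ for each $j$, and both sums are $0$. Explicitly,
$$R(s)=\frac{(s^2+2)(2s^2-3)^2}{(s^2-2)(2s^2+1)^2},\qquad S(s)=\frac{(s^2+2)^2(s^2-2)^2}{(2s^2-3)^3(2s^2+1)},$$
and these satisfy (13). Let $\mathcal B\subset\mathbb C^*$ be the set of the eight points $b$ with $b^2\in\{-2,2,\frac32,-\frac12\}$. Since $b\ne0$, the function $s^2-b^2$ has a simple zero at $s=b$, so the pair $(c,w)=(\mathrm{ord}_bR,\mathrm{ord}_bS)$ is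
$$(1,2),\quad(-1,2),\quad(2,-3),\quad(-2,-1)\qquad\text{for } b^2=-2,\ 2,\ \tfrac32,\ -\tfrac12\ \text{ respectively.}\tag{15}$$
On $\mathbb{CP}^1\setminus\mathcal B$ both functions are holomorphic and nonvanishing; for instance $R(0)=-9$, $S(0)=-\frac{16}{27}$, $R(\infty)=1$, $S(\infty)=\frac1{16}$.

**Step 3: the surface $N$ and its genus.** Fix an integer $n\ge40$. The set
$$\{(s,E,F):\ s\in\mathbb{CP}^1\setminus\mathcal B,\ E^n=R(s),\ F^n=S(s)\}$$
is a principal $\mu_n\times\mu_n$-covering of $\mathbb{CP}^1\setminus\mathcal B$. Let $N^\circ$ be a connected component, of degree $D$ over $\mathbb{CP}^1\setminus\mathcal B$, and let $N$ be its compactification to a compact Riemann surface with finite map $s:N\to\mathbb{CP}^1$. Continuation once around $b\in\mathcal B$ multiplies $(E,F)$ by $(e^{2\pi ic/n},e^{2\pi iw/n})$. If the $j$-th power of this element is trivial, then $n$ divides $jc$ and $jw$. In each case of (15) $\gcd(c,w)=1$, so $n$ divides $j$. The element thus has order $n$, and it acts freely on the $D$ points of a fiber of $N^\circ$, so it has $D/n$ orbits of length $n$. Hence over each $b\in\mathcal B$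 there are $D/n$ points, all of ramification index $n$, and there is no other ramification. By Riemann–Hurwitz,
$$2h-2=-2D+8\,\frac Dn(n-1),\qquad h-1=D\Big(3-\frac4n\Big).\tag{16}$$
The functions $E,F$ are meromorphic on $N$. At a point over $b\in\mathcal B$ the function $R\circ s$ has order $nc$ and $S\circ s$ has order $nw$, so $\mathrm{ord}\,E=c$ and $\mathrm{ord}\,F=w$. Elsewhere $E$ and $F$ are holomorphic and nonvanishing. From $E^n=R$ and $F^n=S$ we get $dE/E=\frac1n\,dR/R$ and $dF/F=\frac1n\,dS/S$, so (13) gives (12). Hence $\phi_0=[sE^{-1}:sE:F^{-1}:F]$ is Legendrian.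

**Step 4: the degree.** For a map $[z_0:\dots:z_3]$ given by meromorphic functions, let $G=\sum_x(\min_i\mathrm{ord}_xz_i)\,x$. The $z_i$ are sections of $\mathcal O(-G)$ without common zeros, so $\phi_0^*\mathcal O(1)\cong\mathcal O(-G)$ and
$$d=-\sum_x\min_i\mathrm{ord}_xz_i .$$
We compute the local contributions.

- Over $b\in\mathcal B$ the function $s$ is finite and nonzero, and the orders of $z_0,\dots,z_3$ are $-c,c,-w,w$. The minimum is $-2,-2,-3,-2$ in the four cases of (15). Each case has two points $b$, and over each $b$ there are $D/n$ points. The contribution is $2(2+2+3+2)D/n=18D/n$.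
- Over $s=\infty$ there are $D$ points, unramified, where $s$ has a simple pole and $E,F$ are units. The minimum is $-1$, and the contribution is $D$.
- At every other point $F$ is a unit and $sE^{\pm1}$ is holomorphic, so the minimum is $0$.

Hence $d=D(1+\frac{18}n)$. Since $n\ge40$, we have $\frac{36}n+\frac4n\le1$, and by (16)
$$2d=D\Big(2+\frac{36}n\Big)\le D\Big(3-\frac4n\Big)=h-1 .$$

**Step 5: $\phi_0$ is an immersion.** It suffices to find at each point an affine coordinate $z_i/z_j$, with $z_j$ of minimal order, whose differential is nonzero there.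

- Over $b\in\mathcal B$ the orders of the $z_i$ form the set $\{\pm1,\pm2\}$ or $\{\pm2,\pm3\}$. Both the minimal order and the minimal order plus one occur, so some $z_i/z_j$ has a simple zero.
- Over $s=0$ the function $s$ is a local coordinate, $z_2$ has minimal order $0$, and $z_0/z_2=sF/E$ has a simple zero.
- Over $s=\infty$ the function $1/s$ is a local coordinate, $z_0$ has minimal order $-1$, and $z_2/z_0=E/(sF)$ has a simple zero.
- At any other point $s$ is a local coordinate, and $s,E,F$ are finite and nonzero. If $dE\ne0$ there, then $d(z_1/z_0)=d(E^2)=2E\,dE\ne0$. If $dE=0$ there, then (12) gives $dF=-s^2\frac FE\,dE=0$, so $d(z_0/z_2)=d(sF/E)=\frac FE\,ds\ne0$.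

So $\phi_0$ is a holomorphic Legendrian immersion with $2d\le h-1$, and Proposition A is proved. $\square$

With Theorem B this completes the proof of Theorem 1. Since $p$ is unramified of degree $k$, the surface $M$ has genus $1+k(h-1)$, and $k$ may be any sufficiently large prime. So approximation by embeddings fails for suitable $M$ of infinitely many genera, while by Theorem C it always holds in genus $0$.
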